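\title{Extremal processes of the cascading branching Brownian motion}

\begin{abstract}
In the cascading branching Brownian motion, particles of type $i$ move as Brownian motions, branch at rate $1$, and give birth at rate $\alpha$ to particles of type $i+1$. We prove that for every $k\ge2$ the particles of type $k$, seen from $\sqrt2t-\frac{3}{2\sqrt2}\log t+\frac{k-1}{\sqrt2}\log t$, converge in law to a decorated Poisson point process with intensity $C^*\frac{\alpha^{k-1}}{(k-1)!}\sqrt2Z_\infty e^{-\sqrt2x}\,dx$, where the constant $C^*$, the derivative martingale limit $Z_\infty$ and the decoration are those of the one-type process. This confirms a conjecture posed by Belloum. The proof combines a law of large numbers along the type-$1$ population with an identification argument that replaces sharp tail asymptotics. It extends to finite trees of types with time-dependent switching rates, and it gives the joint convergence of all types, the law of the maxima, and the law of the type-change times of the leading particles.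
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

The \emph{cascading branching Brownian motion} is a particle system on $\mathbb R$ in which each particle carries a type $i\ge1$. It starts at time $0$ with one particle of type $1$ at the origin. A particle of type $i$ moves as a standard Brownian motion and branches at rate $1$ into two particles of type $i$. In addition, at rate $\alpha>0$ it is replaced by one particle of type $i$ and one particle of type $i+1$; we call this event a \emph{switch}. Newborn particles start from the position of their parent and evolve independently by the same rules. We write $\mathcal N^{(i)}_t$ for the set of particles of type $i$ alive at time $t$, and $X_u(t)$ for the position of $u$ at time $t$; for $q\le t$, $X_u(q)$ is the position of the ancestor of $u$ alive at time $q$.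

At a switch we identify the type-$i$ child with its parent. A switch then leaves the type-$i$ population unchanged and adds a particle of type $i+1$. In particular the particles of type $1$ form a standard binary branching Brownian motion (BBM) with branching rate $1$, and types larger than $k$ have no influence on types $1,\dots,k$. Our question is how the rightmost particles of type $k$ look at a large time $t$.

\subsection{The one-type picture}\label{sec:onetype}

We recall the facts about the standard BBM $(X_u(t),u\in\mathcal N_t)$ on which the paper is built. In the cascade, $\mathcal N_t=\mathcal N^{(1)}_t$. Let $M_t=\max_{u\in\mathcal N_t}X_u(t)$ and $m_t=\sqrt2t-\frac3{2\sqrt2}\log t$. The derivative martingale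
\[
Z_t=\sum_{u\in\mathcal N_t}\big(\sqrt2t-X_u(t)\big)e^{\sqrt2X_u(t)-2t}
\]
converges almost surely to a limit $Z_\infty>0$. By the theorem of Lalley and Sellke, combined with Bramson's, there is a constant $C^*>0$ such that for all $x\in\mathbb R$
\begin{equation}\label{eq:LS}
\lim_{t\to\infty}\mathbf P(M_t\le m_t+x)=\mathbf E\big[\exp(-C^*Z_\infty e^{-\sqrt2x})\big].
\end{equation}
By Arguin, Bovier and Kistler, conditionally on $\{M_t\ge\sqrt2t\}$ the point measure $\sum_{u\in\mathcal N_t}\delta_{X_u(t)-M_t}$ converges in law to a point measure $\mathcal D$ whose rightmost atom is at $0$. This $\mathcal D$ is the \emph{decoration}: it describes the cluster of particles behind an unusually high one.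

For $\beta>0$, let $\mathcal P_\beta$ denote the \emph{decorated Poisson point process with intensity $C^*\beta\sqrt2Z_\infty e^{-\sqrt2x}\,dx$}, that is,
\[
\mathcal P_\beta=\sum_j\sum_{d\in\mathcal D_j}\delta_{\xi_j+d},
\]
where, conditionally on $Z_\infty$, $(\xi_j)$ is a Poisson point process with intensity $C^*\beta\sqrt2Z_\infty e^{-\sqrt2x}\,dx$, and $(\mathcal D_j)$ are i.i.d.\ copies of $\mathcal D$, independent of $(\xi_j)$ and $Z_\infty$. We let $\mathcal P_0$ be the zero measure. By A\"{\i}d\'ekon, Berestycki, Brunet and Shi, and by Arguin, Bovier and Kistler,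
\begin{equation}\label{eq:ABBS}
\mathcal E_t:=\sum_{u\in\mathcal N_t}\delta_{X_u(t)-m_t}\ \longrightarrow\ \mathcal P_1\qquad\text{in law, for the vague topology.}
\end{equation}
(The limit is often written as a Poisson process of intensity $C^*\sqrt2e^{-\sqrt2x}\,dx$, decorated and then translated by $\frac1{\sqrt2}\log Z_\infty$. This is the same object, since a translation by $a$ multiplies the intensity $e^{-\sqrt2x}\,dx$ by $e^{\sqrt2a}$.) For the same reason $\mathcal P_\beta$ has the law of $\mathcal P_1$ translated by $\frac1{\sqrt2}\log\beta$, so it is locally finite.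

\subsection{The question}

A first-moment count suggests the answer for type $k$. A particle of type $k$ alive at time $t$ has an ancestral line with $k-1$ switch times $0<q_1<\dots<q_{k-1}<t$, and neither the motion nor the branching rate depends on the type. Hence, for every nonnegative functional $G$ of the ancestral path (see Lemma~\ref{lem:multi} below),
\begin{equation}\label{eq:firstmoment}
\mathbf E\Big[\sum_{u\in\mathcal N^{(k)}_t}G(X_u(\cdot))\Big]=\frac{(\alpha t)^{k-1}}{(k-1)!}\;\mathbf E\Big[\sum_{u\in\mathcal N^{(1)}_t}G(X_u(\cdot))\Big],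
\end{equation}
the prefactor being $\alpha^{k-1}$ times the volume of the simplex of switch times. If the extremal intensity were multiplied by the same prefactor, then $t^{k-1}$ would be absorbed by a translation by $\frac{k-1}{\sqrt2}\log t$, and $\alpha^{k-1}/(k-1)!$ would remain in the intensity. This leads to
\[
m^{(k)}_t=\sqrt2t-\frac3{2\sqrt2}\log t+\frac{k-1}{\sqrt2}\log t,\qquad \hat{\mathcal E}^{(k)}_t=\sum_{u\in\mathcal N^{(k)}_t}\delta_{X_u(t)-m^{(k)}_t},
\]
and to the guess that $\hat{\mathcal E}^{(k)}_t$ converges to $\mathcal P_\beta$ with $\beta=\alpha^{k-1}/(k-1)!$.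

The count is not a proof, because first moments do not locate extremes. For type $1$, the expected number of particles above $\sqrt2t+a$ is $e^t\,\mathbf P(B_t>\sqrt2t+a)\sim e^{-\sqrt2a}/(2\sqrt{\pi t})$ when $a=O(\log t)$ and $B$ is a standard Brownian motion. This is of order one at $a=-\frac1{2\sqrt2}\log t$, not at the true value $-\frac3{2\sqrt2}\log t$: the expectation is carried by rare events on which some particle climbs far above the line $q\mapsto\sqrt2q$ at an intermediate time. Nor does the count explain why the decoration and the random factor $Z_\infty$ should be those of type $1$. Note also that $m^{(k)}_t>\sqrt2t$ for $k\ge3$, so the leading particles of type $k\geq 3$ are expected above a line that type $1$ eventually never crosses.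

For $k=2$ the guess is a known result, together with the convergence $\mathbf P(\max_{u\in\mathcal N^{(2)}_t}X_u(t)\le m^{(2)}_t+x)\to\mathbf E[e^{-\alpha C^*Z_\infty e^{-\sqrt2x}}]$. For general $k$ it is a conjecture posed in \cite{Belloum}. We prove it.

\subsection{Results}

For a measure $\mu$ and a function $\varphi$ write $\langle\varphi,\mu\rangle=\int\varphi\,d\mu$. Let $\mathcal C$ be the set of bounded continuous functions $\varphi:\mathbb R\to[0,\infty)$ that vanish on some half-line $(-\infty,-A]$. This class contains the compactly supported test functions, and also the approximations of $\mathbf 1_{(x,\infty)}$ that detect maxima. For $\varphi\in\mathcal C$ put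
\begin{equation}\label{eq:Gamma}
\Gamma(\varphi)=C^*\sqrt2\int_{\mathbb R}e^{-\sqrt2x}\,\mathbf E\Big[1-e^{-\sum_{d\in\mathcal D}\varphi(x+d)}\Big]dx .
\end{equation}
The atoms of $\mathcal D$ are $\le0$, so the integrand vanishes for $x\le-A$ and $\Gamma(\varphi)\le C^*e^{\sqrt2A}<\infty$. The Poisson formula \eqref{eq:poisson} below gives
\begin{equation}\label{eq:LaplaceP}
\mathbf E\big[e^{-\langle\varphi,\mathcal P_\beta\rangle}\,\big|\,Z_\infty\big]=e^{-\beta\Gamma(\varphi)Z_\infty}.
\end{equation}
Let $\mathcal F_q$ be the $\sigma$-field generated by the type-$1$ BBM up to time $q$, and $\mathcal F_\infty$ the $\sigma$-field generated by the whole type-$1$ BBM.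

\begin{theorem}\label{thm:main}
For all $k\ge2$ and $\varphi\in\mathcal C$, as $t\to\infty$,
\[
\mathbf E\big[e^{-\langle\varphi,\hat{\mathcal E}^{(k)}_t\rangle}\,\big|\,\mathcal F_\infty\big]\ \longrightarrow\ \exp\Big(-\frac{\alpha^{k-1}}{(k-1)!}\,\Gamma(\varphi)Z_\infty\Big)\qquad\text{in probability.}
\]
Consequently $\hat{\mathcal E}^{(k)}_t$ converges in law, for the vague topology, to the decorated Poisson point process with intensity $C^*\frac{\alpha^{k-1}}{(k-1)!}\sqrt2Z_\infty e^{-\sqrt2x}\,dx$.
\end{theorem}

The proof is an induction on the number of types, and it costs nothing to run it on a tree of types with time-dependent rates. Let $\mathbb T$ be a finite rooted tree with root $\varnothing$, write $|v|$ for the depth of $v\in\mathbb T$, and let $a_v:[0,1]\to[0,\infty)$, $v\ne\varnothing$, be bounded measurable functions. For a horizon $t$, the \emph{$\mathbb T$-system} runs on $[0,t]$ as follows. It starts with one particle of type $\varnothing$ at $0$. All particles are independent Brownian motions that branch at rate $1$ into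 two particles of the same type. In addition, for each child $w$ of $v$ in $\mathbb T$, a particle of type $v$ gives birth at time $q$ to a particle of type $w$ at rate $a_w(q/t)$. The particles of type $\varnothing$ are one fixed standard BBM $(\mathcal N_q)_{q\ge0}$, the same for all $t$, with filtration $(\mathcal F_q)$ and derivative martingale limit $Z_\infty$. Put
\[
\hat{\mathcal E}^{(v)}_t=\sum_{u\text{ of type }v\text{ at time }t}\delta_{X_u(t)-m^{(|v|+1)}_t},
\]
so that $\hat{\mathcal E}^{(\varnothing)}_t=\mathcal E_t$. If $v$ has ancestral line $\varnothing,v_1,\dots,v_n=v$, put, for $\lambda\in[0,1]$,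
\[
\beta_v(\lambda)=\int_{\lambda<\lambda_1<\dots<\lambda_n<1}\ \prod_{i=1}^na_{v_i}(\lambda_i)\,d\lambda_1\cdots d\lambda_n,\qquad \beta_\varnothing\equiv1 .
\]
This is the weighted volume of the rescaled switch times that lead from $\varnothing$ to $v$ after time $\lambda$. When all rates equal $\alpha$, it is $\alpha^n(1-\lambda)^n/n!$.

\begin{theorem}\label{thm:tree}
For all $\varphi_v\in\mathcal C$, $v\in\mathbb T$, and all bounded continuous $g:[0,\infty)\to\mathbb R$,
\[
\mathbf E\Big[g(Z_\infty)\,e^{-\sum_v\langle\varphi_v,\hat{\mathcal E}^{(v)}_t\rangle}\Big]\ \longrightarrow\ \mathbf E\Big[g(Z_\infty)\,e^{-Z_\infty\sum_v\beta_v(0)\Gamma(\varphi_v)}\Big].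
\]
That is, jointly with $Z_\infty$, the processes $(\hat{\mathcal E}^{(v)}_t)_{v\in\mathbb T}$ converge in law to decorated Poisson point processes with intensities $C^*\beta_v(0)\sqrt2Z_\infty e^{-\sqrt2x}\,dx$ that are independent given $Z_\infty$.
\end{theorem}

\begin{corollary}\label{cor:main}
Consider the cascading BBM with switching rate $\alpha_i>0$ from type $i$ to type $i+1$, and let $\beta_1=1$ and $\beta_i=\alpha_1\cdots\alpha_{i-1}/(i-1)!$.
\begin{enumerate}
\item[(1)] \emph{Joint convergence.} For each $K$, the vector $(Z_\infty,\hat{\mathcal E}^{(1)}_t,\dots,\hat{\mathcal E}^{(K)}_t)$ converges in law. The limits of the $\hat{\mathcal E}^{(i)}_t$ are decorated Poisson point processes with intensities $C^*\beta_i\sqrt2Z_\infty e^{-\sqrt2x}\,dx$, independent given $Z_\infty$.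
\item[(2)] \emph{Maxima.} Let $\hat M^{(i)}_t=\max_{u\in\mathcal N^{(i)}_t}X_u(t)$, with $\max\emptyset=-\infty$. For all $x_1,\dots,x_K\in\mathbb R$,
\[
\mathbf P\big(\hat M^{(i)}_t\le m^{(i)}_t+x_i\ \text{ for all }i\le K\big)\ \longrightarrow\ \mathbf E\Big[\exp\Big(-C^*Z_\infty\sum_{i\le K}\beta_ie^{-\sqrt2x_i}\Big)\Big].
\]
\item[(3)] \emph{Type-change times.} Let $k\ge2$. For $u\in\mathcal N^{(k)}_t$ let $\sigma(u)\in\Delta=\{0<\lambda_1<\dots<\lambda_{k-1}<1\}$ be the vector of the $k-1$ type-change times along the ancestral line of $u$, divided by $t$. Then $\sum_{u\in\mathcal N^{(k)}_t}\delta_{(X_u(t)-m^{(k)}_t,\,\sigma(u))}$ converges in law, vaguely on $\mathbb R\times[0,1]^{k-1}$, to $\sum_j\sum_{d\in\mathcal D_j}\delta_{(\xi_j+d,\,\sigma_j)}$. Here $(\xi_j,\mathcal D_j)$ are as in the decorated Poisson point process with intensity $C^*\beta_k\sqrt2Z_\infty e^{-\sqrt2x}\,dx$, and the $\sigma_j$ are i.i.d.\ uniform on $\Delta$, independent of everything else.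
\end{enumerate}
\end{corollary}

Part (3) shows that the simplex in \eqref{eq:firstmoment} is more than a bookkeeping device. The leading particles of type $k$ changed type at times spread uniformly over the macroscopic scale, far from both $0$ and $t$, and all particles of one cluster carry the same mark $\sigma_j$.

\subsection{Inputs and plan}

We use the one-type facts of Section~\ref{sec:onetype} and textbook tools, recalled in Section~\ref{sec:tools}. The two-type result is not used; it is recovered, the point process by Theorem~\ref{thm:main} and the maximum by letting $x_1\to\infty$ in Corollary~\ref{cor:main}(2) with $K=2$. The constant $C^*$ and the decoration are never analyzed: they enter through the number $\Gamma(\varphi)$, and the only property of $\mathcal D$ that we use is that its rightmost atom is at $0$.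

Section~\ref{sec:idea} works out the argument for two types. Section~\ref{sec:lln} proves a law of large numbers for sums over the type-$1$ population, for a class of test functions defined by two crude upper bounds. Section~\ref{sec:apriori} shows that the functions we need satisfy these bounds. Section~\ref{sec:recursion} runs the induction and proves Theorems~\ref{thm:main} and~\ref{thm:tree}, and Section~\ref{sec:cor} proves Corollary~\ref{cor:main}.

\section{Tools}\label{sec:tools}

The letter $C$ denotes finite constants that do not depend on $t$ or on the running time and space variables, and that may change from line to line; $C_A$ may also depend on $A$. Asymptotic statements are for $t\to\infty$.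

\subsection{Laplace functionals}

Let $C_c^+(\mathbb R^d)$ be the set of continuous compactly supported functions $\mathbb R^d\to[0,\infty)$. Locally finite random measures $\mu_t$ on $\mathbb R^d$ converge in law to a locally finite random measure $\mu$ for the vague topology if and only if $\mathbf E[e^{-\langle\varphi,\mu_t\rangle}]\to\mathbf E[e^{-\langle\varphi,\mu\rangle}]$ for every $\varphi\in C_c^+(\mathbb R^d)$; see \cite[Theorem~4.11]{Kallenberg}. We call this the \emph{Laplace criterion}.

Let $\Pi$ be a Poisson point process with finite intensity measure $\nu$, and attach to each point $x\in\Pi$, independently, a random variable $U_x\in[0,1]$ with mean $1-\phi(x)$, where $\phi$ is measurable. Then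
\begin{equation}\label{eq:poisson}
\mathbf E\Big[\prod_{x\in\Pi}U_x\Big]=\exp\Big(-\int\phi\,d\nu\Big),
\end{equation}
as one sees by conditioning on the number of points, which is Poisson with mean $|\nu|$, the points being then i.i.d.\ with law $\nu/|\nu|$. Formula \eqref{eq:LaplaceP} is the case of the points $\xi_j>-A$ with $U_{\xi_j}=e^{-\sum_{d\in\mathcal D_j}\varphi(\xi_j+d)}$.

We first extend \eqref{eq:ABBS} from compactly supported test functions to $\mathcal C$.

\begin{lemma}\label{lem:base}
For every $\varphi\in\mathcal C$, $\ \mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]\to\mathbf E[e^{-\Gamma(\varphi)Z_\infty}]$.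
\end{lemma}

\begin{proof}
Let $\varphi_n=\varphi\chi_n$ with $\chi_n(x)=\min(1,(n+1-x)_+)$. Then $\varphi_n\in C_c^+(\mathbb R)$, $\varphi_n\uparrow\varphi$, and $\varphi_n=\varphi$ on $(-\infty,n]$. For $\varphi_n$ the claim follows from \eqref{eq:ABBS}, the Laplace criterion and \eqref{eq:LaplaceP}. Moreover
\[
\big|\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]-\mathbf E[e^{-\langle\varphi_n,\mathcal E_t\rangle}]\big|\le\mathbf P(M_t>m_t+n)\ \longrightarrow\ 1-\mathbf E\big[e^{-C^*Z_\infty e^{-\sqrt2n}}\big]
\]
by \eqref{eq:LS}. The last quantity tends to $0$ as $n\to\infty$, and $\Gamma(\varphi_n)\uparrow\Gamma(\varphi)$ by monotone convergence.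
\end{proof}

\subsection{Lags and the many-to-few formulas}

It is convenient to look at particles from the line $q\mapsto\sqrt2q$. The \emph{lag} of a particle $u$ at time $q$ is
\[
y_u(q)=\sqrt2q-X_u(q).
\]
In these coordinates the additive and derivative martingales are
\[
W_q=\sum_{u\in\mathcal N_q}e^{-\sqrt2y_u(q)},\qquad Z_q=\sum_{u\in\mathcal N_q}y_u(q)e^{-\sqrt2y_u(q)} .
\]
Let $\mathbf E_y$ refer to a BBM started from one particle with lag $y$, and let $Y$ be a standard Brownian motion started from $y$ under $\mathbb P_y$, $\mathbb E_y$.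

\emph{Many-to-one.} The expected sum of a path functional over $\mathcal N_q$ is $e^q$ times its expectation along one path, and the lag along one path is a Brownian motion with drift $\sqrt2$. Girsanov's density for this drift is $e^{\sqrt2(Y_q-y)-q}$, which cancels the factor $e^q$. For measurable $G\ge0$,
\begin{equation}\label{eq:m1}
\mathbf E_y\Big[\sum_{u\in\mathcal N_q}G\big(y_u(p),p\le q\big)\Big]=e^{-\sqrt2y}\,\mathbb E_y\big[e^{\sqrt2Y_q}G(Y_p,p\le q)\big].
\end{equation}

\emph{Many-to-two.} Let $y>0$, let $\mathcal N^+_q$ be the set of $u\in\mathcal N_q$ whose lag stays positive on $[0,q]$, let $f\ge0$ be measurable, and put $g_\sigma(z)=\mathbf E_z[\sum_{u\in\mathcal N^+_\sigma}f(y_u(\sigma))]$. Then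
\begin{equation}\label{eq:m2}
\mathbf E_y\Big[\Big(\sum_{u\in\mathcal N^+_\tau}f(y_u(\tau))\Big)^2\Big]=\mathbf E_y\Big[\sum_{u\in\mathcal N^+_\tau}f(y_u(\tau))^2\Big]+2\int_0^\tau\mathbf E_y\Big[\sum_{w\in\mathcal N^+_q}g_{\tau-q}(y_w(q))^2\Big]dq .
\end{equation}
The first term is the diagonal of the square. The second collects the ordered pairs of distinct particles according to the time $q$ at which their last common ancestor $w$ branches, at rate $1$, into two independent subtrees; the factor $2$ counts the two orders.

\subsection{Brownian motion killed at zero}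

By the reflection principle, Brownian motion killed at $0$ has the transition density, for $y,z>0$,
\[
p_\tau(y,z)=\frac{e^{-(y-z)^2/2\tau}-e^{-(y+z)^2/2\tau}}{\sqrt{2\pi\tau}}=\sqrt{\frac2{\pi\tau}}\;e^{-(y^2+z^2)/2\tau}\sinh\frac{yz}\tau .
\]
We use the following facts:
\begin{equation}\label{eq:killed}
p_\tau(y,z)\le\sqrt{\frac2\pi}\,\frac{yz}{\tau^{3/2}},\quad p_\tau(y,z)\le\frac1{\sqrt{2\pi\tau}},\quad\int_0^\infty zp_\tau(y,z)\,dz=y,\quad\int_0^\infty p_\tau(y,z)\,d\tau=2\min(y,z).
\end{equation}
For the first, put $x=yz/\tau$ and use $(y^2+z^2)/2\tau\ge x$ and $e^{-x}\sinh x=\frac12(1-e^{-2x})\le x$. The second is read off the first expression for $p_\tau$. The third holds because Brownian motion stopped at $0$ is a martingale. For the fourth, the function $b\mapsto\int_0^\infty(2\pi\tau)^{-1/2}(1-e^{-b^2/2\tau})\,d\tau$ on $[0,\infty)$ vanishes at $0$ and has derivative $\int_0^\infty b(2\pi\tau^3)^{-1/2}e^{-b^2/2\tau}d\tau=1$ (the total mass of the hitting time of $b$); so it equals $b$, and the integral of $p_\tau(y,z)$ is $(y+z)-|y-z|$.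 Finally $x\le\sinh x\le xe^{x^2/6}$ for $x\ge0$, because $(2n+1)!\ge6^nn!$, and therefore
\begin{equation}\label{eq:killed2}
p_\tau(y,z)\le\sqrt{\frac2\pi}\,\frac{yz}{\tau^{3/2}}\exp\Big(-\frac{z^2}{2\tau}\Big(1-\frac{y^2}{3\tau}\Big)\Big).
\end{equation}
We also use the Gaussian tail bound $\mathbb P_0(Y_r\ge x)\le e^{-x^2/2r}$ for $x\ge0$.

\subsection{The additive martingale and two good events}

By \eqref{eq:m1} and the Markov property, $W$ is a nonnegative martingale with $W_0=1$. A particle with lag $\le-A$ at time $q$ forces $W_q\ge e^{\sqrt2A}$, so Doob's inequality gives, for $A>0$,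
\begin{equation}\label{eq:barrier}
\mathbf P\big(\exists\,q\ge0,\ u\in\mathcal N_q:\ y_u(q)\le-A\big)\le e^{-\sqrt2A}.
\end{equation}
Throughout the paper
\[
L=L_t=t^{0.2},\qquad J_t=[t^{0.99},\,t-t^{0.99}] .
\]
The time $L$ is an early time at which $Z_L$ is already close to $Z_\infty$, and $J_t$ is the bulk of $[0,t]$; the exponents are explained in Remark~\ref{rem:exponents}. Define
\[
\Omega_t=\{W_L\le L^{-1/4}\}\cap\{y_v(L)\le4L\ \ \forall v\in\mathcal N_L\}\in\mathcal F_L,\qquad G_t=\{y_u(q)>0\ \ \forall q\ge L,\ u\in\mathcal N_q\}.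
\]

\begin{lemma}\label{lem:good}
We have $\mathbf P(\Omega_t)\to1$ and $\mathbf P(G_t)\to1$. For $t>1$, on $\Omega_t$ all lags at time $L$ lie in $(0,4L]$, and $Z_L\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:m1} and the reflection principle, for $A\ge1$,
\[
\mathbf E\Big[\sum_{u\in\mathcal N_q}e^{-\sqrt2y_u(q)}\mathbf 1\{y_u>-A\text{ on }[0,q]\}\Big]=\mathbb P_0\Big(\min_{[0,q]}Y>-A\Big)\le CAq^{-1/2}.
\]
Outside the event in \eqref{eq:barrier} the sum on the left is $W_q$, so Markov's inequality gives $\mathbf P(W_q>q^{-1/4})\le e^{-\sqrt2A}+CAq^{-1/4}$. Letting $q\to\infty$ and then $A\to\infty$, we get $\mathbf P(W_q>q^{-1/4})\to0$. Next, $y_v(L)>4L$ forces $X_v(L)\le-2L$, and the expected number of such $v$ is at most $e^Le^{-(2L)^2/2L}=e^{-L}$. Hence $\mathbf P(\Omega_t)\to1$. The nonnegative martingale $W$ converges almost surely, and its limit is $0$ since $W_q\to0$ in probability. So $\sup_{q\ge L}W_q\to0$ almost surely. Since $e^{-\sqrt2y_u(q)}\le W_q$, the inequality $W_q<1$ forces all lags at time $q$ to be positive. This gives $\mathbf P(G_t)\to1$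 and the last assertion.
\end{proof}

\section{The argument for two types}\label{sec:idea}

This section describes the proof of Theorem~\ref{thm:main} for $k=2$ and tests each step on an explicit function. It introduces the notation $h$ and $c[f]$; its approximate statements are proved in the later sections. Fix $\varphi\in\mathcal C$ and let
\[
h=h_t=\tfrac1{\sqrt2}\log t,\qquad\text{so that}\quad m^{(k+1)}_t=m^{(k)}_t+h,\quad e^{\sqrt2h}=t .
\]
For a one-type BBM started at time $s$ from one particle with lag $y$, let $F_{t,s}(y)=1-\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]$. Roughly, this is the chance that the progeny of the particle is seen by $\varphi$ at time $t$.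

\emph{Step 1: integrate out type $2$.} Given $\mathcal F_\infty$, type-$2$ particles are born at rate $\alpha$ along the branches of the type-$1$ tree, and each newborn starts an independent one-type BBM. Centering at $m_t+h$ instead of $m_t$ has the same effect as increasing the initial lag by $h$. By \eqref{eq:poisson},
\[
\mathbf E\big[e^{-\langle\varphi,\hat{\mathcal E}^{(2)}_t\rangle}\,\big|\,\mathcal F_\infty\big]=\exp\Big(-\frac\alpha t\int_0^t\sum_{u\in\mathcal N_q}\tilde F_{t,q}(y_u(q))\,dq\Big),\qquad\tilde F_{t,q}(y):=tF_{t,q}(y+h).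
\]
It remains to show that the sum over $\mathcal N_q$ is close to $\Gamma(\varphi)Z_\infty$ for most $q\in[0,t]$.

\emph{Step 2: a law of large numbers.} After time $L$ all lags stay positive with high probability, so we may kill particles at lag $0$. By \eqref{eq:m1}, a particle with lag $y$ at time $L$ then has on average $e^{-\sqrt2y}e^{\sqrt2z}p_{s-L}(y,z)\,dz$ descendants at lag $dz$ at time $s$. For $y\ll\sqrt s$ and $L\ll s$ this is close to $ye^{-\sqrt2y}\sqrt{2/\pi}\,s^{-3/2}ze^{\sqrt2z-z^2/2s}\,dz$. The dependence on $y$ is the weight $ye^{-\sqrt2y}$, and summing it over $\mathcal N_L$ gives $Z_L$. So for suitable $f_{t,s}\geq 0$ we expect $\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))\approx c[f]_t(s)Z_\infty$, with the deterministic coefficient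
\begin{equation}\label{eq:cf}
c[f]_t(s)=\sqrt{\frac2\pi}\;s^{-3/2}\int_0^\infty e^{\sqrt2z}f_{t,s}(z)\,z\,e^{-z^2/2s}\,dz .
\end{equation}

\emph{Step 3: remove the shift.} Passing from $F$ to $\tilde F$ leaves $e^{\sqrt2z}F(z)$ unchanged up to a translation by $h$, since $te^{-\sqrt2h}=1$. The kernel in \eqref{eq:cf} varies on the scale $\sqrt s\gg h$. Hence $c[\tilde F]\approx c[F]$.

\emph{Step 4: identify $c[F]$.} Computing $c[F]$ from \eqref{eq:cf} would require sharp asymptotics of $F_{t,s}(z)$ for $z$ of order $\sqrt t$. We avoid this. By the Markov property at time $s$ and Step 2,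
\[
\mathbf E[e^{-\langle\varphi,\mathcal E_t\rangle}]=\mathbf E\Big[\prod_{u\in\mathcal N_s}\big(1-F_{t,s}(y_u(s))\big)\Big]\approx\mathbf E\big[e^{-c[F]_t(s)Z_\infty}\big].
\]
The left side tends to $\mathbf E[e^{-\Gamma(\varphi)Z_\infty}]$ by Lemma~\ref{lem:base}. The map $c\mapsto\mathbf E[e^{-cZ_\infty}]$ is strictly decreasing, so $c[F]_t(s)\approx\Gamma(\varphi)$ for every $s$ in the bulk. Inserting this in Step 1 gives the limit $e^{-\alpha\Gamma(\varphi)Z_\infty}$.

\begin{example}\label{ex:model}
Let $r=t-s$ and $f_{t,s}(y)=(t/r)^{3/2}\,y_+\,e^{-\sqrt2y-y^2/2r}$. This is the shape one would guess for $F_{t,s}$. Indeed, the mean number of descendants at time $t$ that keep a positive lag and end at lag about $z=\frac3{2\sqrt2}\log t$ is of order $e^{-\sqrt2y}e^{\sqrt2z}p_r(y,z)\approx t^{3/2}\,yz\,r^{-3/2}e^{-\sqrt2y-y^2/2r}$, which is $f_{t,s}(y)$ up to a logarithmic factor. We neither prove nor use such an approximation of $F$, but $f$ shows the mechanism. Put $\sigma^2=sr/t$, so that $\sigma^{-2}=s^{-1}+r^{-1}$ and $s^{-3/2}(t/r)^{3/2}=\sigma^{-3}$.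

(a) \emph{The coefficient does not depend on $s$}, as Step 4 predicts:
$c[f]_t(s)=\sqrt{2/\pi}\,\sigma^{-3}\int_0^\infty z^2e^{-z^2/2\sigma^2}dz=1$.

(b) \emph{The shift is invisible.} With $\tilde f_{t,s}(y)=tf_{t,s}(y+h)$, $z=\sigma w$ and $\varepsilon=h/\sigma$,
\[
c[\tilde f]_t(s)=\sqrt{2/\pi}\int_0^\infty w(w+\varepsilon)\exp\Big(-\frac rt\frac{w^2}2-\frac st\frac{(w+\varepsilon)^2}2\Big)dw .
\]
For $\varepsilon\le1$ the integrand is at most $w(w+1)e^{-w^2/2}$, and it tends to $w^2e^{-w^2/2}$ as $\varepsilon\to0$. On $J_t$ we have $\sigma^2\ge\frac12t^{0.99}$, so $c[\tilde f]_t(s)\to1$.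

(c) \emph{The killing is necessary.} Without it, \eqref{eq:m1} gives $\mathbf E[\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))]=(t/r)^{3/2}(2\pi s)^{-1/2}\sigma^2$, which is $\sqrt{t/2\pi}$ at $s=t/2$. The mean diverges, while the sum itself will be seen to be close to $Z_\infty$ (Proposition~\ref{prop:lln}).
\end{example}

\emph{From two types to three.} Step 1 for type $3$ involves the function $F^{(2)}_{t,q}$ of a two-type cascade started at time $q$, and we need $c[F^{(2)}]_t(q)$. No limit theorem is available to play the role of Lemma~\ref{lem:base}, so we produce one. Count only the type-$2$ particles that descend from a switch after time $s$, and compute their Laplace functional in two ways. Conditioning on $\mathcal F_s$ gives $\mathbf E[e^{-c[F^{(2)}]_t(s)Z_\infty}]+o(1)$. Conditioning on $\mathcal F_\infty$ gives Step 1 with $\int_s^t$ in place of $\int_0^t$, hence $\mathbf E[e^{-\alpha(1-s/t)\Gamma(\varphi)Z_\infty}]+o(1)$. So $c[F^{(2)}]_t(s)\approx\alpha(1-s/t)\Gamma(\varphi)$, and Step 1 for type $3$ yields the coefficient $\alpha\int_0^1\alpha(1-\lambda)\,d\lambda=\alpha^2/2$.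 Iterating the integration produces the factorials.

\section{A law of large numbers along the type-1 population}\label{sec:lln}

This section concerns the standard BBM only. Since the coefficient $c[f]$ will be identified indirectly, we need nothing about the test functions except upper bounds, and these may lose powers of $\log t$.

\subsection{Admissible families}

\begin{definition}\label{def:adm}
A family of functions $f_{t,s}:\mathbb R\to[0,\infty)$, $t\ge3$, $0\le s<t$, with $(s,y)\mapsto f_{t,s}(y)$ measurable, is \emph{admissible} if there are constants $K,\kappa,p\ge0$ such that, with $r=t-s$,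
\begin{enumerate}
\item[(A1)] if $r\ge2$, then $f_{t,s}(y)\le K(\log t)^p(t/r)^{3/2}(1+y_+)e^{-\sqrt2y}$ for all $y$;
\item[(A2)] $f_{t,s}(y)\le Kt^{3/2}e^{-\sqrt2y}$ for all $y$, and $f_{t,s}(y)\le Kt^{3/2}e^{-\sqrt2y-y^2/8r}$ for $y\ge\kappa\log t$.
\end{enumerate}
\end{definition}

Condition (A1) is the useful one when the remaining time $r$ is comparable to $t$. Condition (A2) says that a particle cannot make up a lag much larger than $\sqrt r$; it is used only for $s$ close to $t$. The function of Example~\ref{ex:model}, multiplied by $\mathbf 1\{r\ge2\}$, is admissible, because $ye^{-3y^2/8r}\le C\sqrt r$. In this section constants may depend on $K,\kappa,p$.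

A finite sum of admissible families is admissible (add the $K$'s and take the largest $\kappa$ and $p$, using $\log t\ge1$), and so is a measurable family dominated by an admissible one. If $F$ is admissible, so is
\[
\tilde F_{t,s}(y):=tF_{t,s}(y+h).
\]
Indeed $te^{-\sqrt2(y+h)}=e^{-\sqrt2y}$ and $1+(y+h)_+\le(1+h)(1+y_+)\le C\log t\,(1+y_+)$, which gives (A1) with $p+1$; and $y\ge\kappa\log t$ implies $y+h\ge\kappa\log t$ and $(y+h)^2\ge y^2$, which gives (A2).

For $s\in J_t$ we have $(t/r)^{3/2}\le t^{0.015}$, so (A1) gives, for large $t$,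
\begin{equation}\label{eq:D}
e^{\sqrt2z}f_{t,s}(z)\le D_t(1+z)\quad(z\ge0,\ s\in J_t),\qquad D_t:=Kt^{0.015}(\log t)^p .
\end{equation}
For $s\ge1$ we have $s^{-3/2}\int_0^\infty(1+z)ze^{-z^2/2s}dz=s^{-3/2}(s+\sqrt{\pi/2}\,s^{3/2})\le C$; in particular $c[f]_t(s)$ is finite, at most $CD_t$.

\begin{lemma}[shift]\label{lem:shift}
If $F$ is admissible, then $\sup_{s\in J_t}|c[\tilde F]_t(s)-c[F]_t(s)|\to0$.
\end{lemma}

\begin{proof}
Substituting $x=z+h$ in \eqref{eq:cf} and using $t=e^{\sqrt2h}$, we move the shift from $F$ to the kernel: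
\[
c[\tilde F]_t(s)=\sqrt{2/\pi}\,s^{-3/2}\int_h^\infty e^{\sqrt2x}F_{t,s}(x)\,(x-h)e^{-(x-h)^2/2s}\,dx .
\]
Let $\rho(w)=we^{-w^2/2s}$. Then $|\rho'(w)|=|1-w^2/s|e^{-w^2/2s}\le Ce^{-w^2/4s}$, so $|\rho(x)-\rho(x-h)|\le Che^{-(x-h)^2/4s}$ for $x\ge h$, while $\rho(x)\le h$ for $0\le x<h$. With \eqref{eq:D},
\begin{align*}
|c[\tilde F]_t(s)-c[F]_t(s)|&\le CD_ts^{-3/2}h\Big[\int_0^\infty(1+h+w)e^{-w^2/4s}dw+\int_0^h(1+x)\,dx\Big]\\
&\le CD_ts^{-3/2}h\big[(1+h)\sqrt s+s+(1+h)^2\big]\le CD_t(1+h)^3s^{-1/2},
\end{align*}
which tends to $0$ uniformly in $s\ge t^{0.99}$.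
\end{proof}

\subsection{The law of large numbers at a fixed time}

The sum $\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))$ has two defects: its moments are inflated by particles with negative lag (Example~\ref{ex:model}(c)), and it does not concentrate around a constant, because its limit contains $Z_\infty$. We cure the first by killing at lag $0$ after time $L$, which changes nothing on $G_t$, and the second by conditioning on $\mathcal F_L$. For $s\in J_t$ let
\[
S_{t,s}=\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))\,\mathbf 1\{y_u>0\text{ on }[L,s]\}.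
\]
A particle with lag $y$ at time $L$ will contribute about $ye^{-\sqrt2y}$ to the conditional mean but only about $e^{-\sqrt2y}$ to the conditional variance. The mean is therefore governed by $Z_L$, of order one, and the variance by $W_L$, which is small.

\begin{proposition}\label{prop:lln}
Let $f$ be admissible. There is a deterministic $\delta_t\to0$ such that for large $t$ and all $s\in J_t$, on $\Omega_t$,
\begin{gather}
\mathbf E\big[\,|S_{t,s}-c[f]_t(s)Z_L|\ \big|\ \mathcal F_L\big]\le\delta_t(1+Z_L),\label{eq:lln1}\\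
\mathbf E\Big[\sum_{u\in\mathcal N_s}f_{t,s}(y_u(s))^2\,\mathbf 1\{y_u>0\text{ on }[L,s]\}\ \Big|\ \mathcal F_L\Big]\le\delta_t .\label{eq:lln2}
\end{gather}
\end{proposition}

\begin{proof}
Write $f=f_{t,s}$, $c=c[f]_t(s)$, $y_v=y_v(L)$ and $\tau=s-L$. For large $t$, $s/2\le\tau\le s$. We work on $\Omega_t$, where $0<y_v\le4L$ for all $v\in\mathcal N_L$.

\emph{Mean.} By the Markov property at time $L$ and \eqref{eq:m1},
\[
\mathbf E[S_{t,s}|\mathcal F_L]=\sum_{v\in\mathcal N_L}e^{-\sqrt2y_v}I(y_v),\qquad I(y)=\int_0^\infty e^{\sqrt2z}f(z)p_\tau(y,z)\,dz .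
\]
We compare $I(y)$ with $yc$ for $0<y\le4L$. With $x=yz/\tau$,
\[
p_\tau(y,z)=\sqrt{\frac2\pi}\,\frac{yz}{s^{3/2}}e^{-z^2/2s}\ \times\ \Big(\frac s\tau\Big)^{3/2}\exp\Big(-\frac{y^2}{2\tau}\Big)\exp\Big(-\frac{z^2L}{2\tau s}\Big)\frac{\sinh x}x .
\]
Let first $0<z\le\sqrt s\log t$. Since $\tau\ge\frac12t^{0.99}$, we have $s/\tau=1+L/\tau=1+O(t^{-0.79})$, $y^2/\tau=O(t^{-0.59})$, $z^2L/(\tau s)\le L(\log t)^2/\tau=O(t^{-0.79}(\log t)^2)$, and $x^2\le16L^2s(\log t)^2/\tau^2=O(t^{-0.59}(\log t)^2)$. As $1\le(\sinh x)/x\le e^{x^2/6}$, the product of the last four factors is $1+O(t^{-1/2})$, uniformly. By \eqref{eq:D}, the parts of $I(y)$ and of $yc$ that come from this range of $z$ differ by at most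
\[
CyD_tt^{-1/2}s^{-3/2}\int_0^\infty(1+z)ze^{-z^2/2s}dz\le CyD_tt^{-1/2}.
\]
Let now $z>\sqrt s\log t$. For large $t$, $y^2/3\tau\le\frac12$, so \eqref{eq:killed2} gives $p_\tau(y,z)\le Cyzs^{-3/2}e^{-z^2/4s}$. With \eqref{eq:D} and $z=\sqrt s\,w$, the parts of $I(y)$ and of $yc$ that come from this range are each at most
\[
CyD_ts^{-3/2}\int_{\sqrt s\log t}^\infty(1+z)ze^{-z^2/4s}dz\le CyD_t\int_{\log t}^\infty(1+w)we^{-w^2/4}dw\le CyD_te^{-(\log t)^2/8}.
\]
Thus $|I(y)-yc|\le y\delta'_t$ with $\delta'_t=CD_t(t^{-1/2}+e^{-(\log t)^2/8})\to0$. Summing against $e^{-\sqrt2y_v}$, with all $y_v>0$, we get $|\mathbf E[S_{t,s}|\mathcal F_L]-cZ_L|\le\delta'_tZ_L$.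

\emph{Variance.} Given $\mathcal F_L$, $S_{t,s}$ is a sum of independent contributions of the particles $v\in\mathcal N_L$, so its conditional variance is at most the sum of their second moments, each given by \eqref{eq:m2} with $y=y_v$. By \eqref{eq:m1}, \eqref{eq:D} and the third fact in \eqref{eq:killed},
\[
g_\sigma(z)=e^{-\sqrt2z}\int_0^\infty e^{\sqrt2z'}f(z')p_\sigma(z,z')\,dz'\le D_te^{-\sqrt2z}(1+z).
\]
By \eqref{eq:m1} and the fourth fact in \eqref{eq:killed}, the off-diagonal term of \eqref{eq:m2} is at most
\[
2D_t^2e^{-\sqrt2y}\int_0^\infty e^{-\sqrt2z}(1+z)^2\Big(\int_0^\infty p_q(y,z)\,dq\Big)dz\le4D_t^2e^{-\sqrt2y}\int_0^\infty z(1+z)^2e^{-\sqrt2z}dz=CD_t^2e^{-\sqrt2y}.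
\]
Here the killing is essential: it makes the time integral finite, with a bound $2z$ that does not depend on $y$. By \eqref{eq:m1}, \eqref{eq:D} and the second fact in \eqref{eq:killed}, the diagonal term is at most
\[
D_t^2e^{-\sqrt2y}\int_0^\infty e^{-\sqrt2z}(1+z)^2p_\tau(y,z)\,dz\le CD_t^2e^{-\sqrt2y}\tau^{-1/2}.
\]
Summing over $v$, the conditional variance and the left side of \eqref{eq:lln2} are both at most $CD_t^2W_L\le Ct^{0.03}(\log t)^{2p}t^{-0.05}=:\delta''_t\to0$. By the Cauchy--Schwarz inequality the left side of \eqref{eq:lln1} is at most $\sqrt{\delta''_t}+\delta'_tZ_L$. Take $\delta_t=\delta_t'+\delta_t''+\sqrt{\delta''_t}$.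
\end{proof}

\begin{remark}\label{rem:exponents}
The exponents in $L=t^{0.2}$ and $J_t$ balance three requirements. The edges $[0,t]\setminus J_t$ must occupy a fraction of $[0,t]$, here $2t^{-0.01}$, that beats every power of $\log t$ (Lemma~\ref{lem:int}). The price is the factor $(t/r)^{3/2}\le t^{0.015}$ in $D_t$, and the variance bound needs $D_t^2L^{-1/4}\to0$, so $L$ must be a large enough power of $t$. The mean needs the lags at time $L$, at most $4L$, to be much smaller than $\sqrt s$, so $L$ must be a small enough power of $t$.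
\end{remark}

\subsection{Products and time integrals}

The two conditionings of Section~\ref{sec:idea} produce a product over $\mathcal N_s$ and an integral over time. The next two lemmas evaluate them. We write $Z_L^+=\max(Z_L,0)$, and recall that $Z_L^+\to Z_\infty$ almost surely. We use repeatedly the following fact: if $R_t\ge0$ and $\mathbf E[R_t|\mathcal F_L]\le\delta_t(1+Z_L)$ on $\Omega_t$ with $\delta_t\to0$, then $R_t\to0$ in probability, since $\mathbf P(R_t>\varepsilon)\le\mathbf P(\Omega_t^c)+\mathbf E[1\wedge\delta_t(1+Z^+_L)/\varepsilon]\to0$ by Lemma~\ref{lem:good} and dominated convergence.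

\begin{lemma}[products]\label{lem:prod}
Let $F$ be admissible with $0\le F\le1$, and let $s_t\in J_t$. Then
\[
\prod_{u\in\mathcal N_{s_t}}\big(1-F_{t,s_t}(y_u(s_t))\big)-\exp\big(-c[F]_t(s_t)Z_L^+\big)\ \longrightarrow\ 0\qquad\text{in probability.}
\]
\end{lemma}

\begin{proof}
Write $F_u=F_{t,s_t}(y_u(s_t))$ and $c_t=c[F]_t(s_t)$. On $G_t\cap\Omega_t$, whose probability tends to $1$, no particle is killed and $Z_L=Z_L^+$. Proposition~\ref{prop:lln} therefore gives $\sum_uF_u-c_tZ_L^+\to0$ and $\sum_uF_u^2\to0$ in probability. When $\sum_uF_u^2\le\frac14$, all $F_u\le\frac12$, and $|\log(1-x)+x|\le x^2$ on $[0,\frac12]$ shows that the product is $e^{-a}$ with $a\ge0$ and $|a-\sum_uF_u|\le\sum_uF_u^2$. Conclude with $|e^{-a}-e^{-b}|\le|a-b|$ for $a,b\ge0$; no bound on $c_t$ is needed.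
\end{proof}

\begin{lemma}[integrals]\label{lem:int}
Let $f$ be admissible, and let $a,\gamma:[0,1]\to[0,\infty)$ be bounded and measurable, with $\sup_{s\in J_t}|c[f]_t(s)-\gamma(s/t)|\to0$. Then for any $s_t\in[0,t]$,
\[
\frac1t\int_{s_t}^ta(q/t)\sum_{u\in\mathcal N_q}f_{t,q}(y_u(q))\,dq-Z_\infty\int_{s_t/t}^1a(\lambda)\gamma(\lambda)\,d\lambda\ \longrightarrow\ 0\qquad\text{in probability.}
\]
\end{lemma}

\begin{proof}
On $G_t$ the inner sum equals $S_{t,q}$ for all $q\in J_t$ at once. Splitting $[s_t,t]$ into its parts inside and outside $J_t$, we bound the absolute value of the difference on $G_t$ by $\|a\|_\infty$ times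
\[
\frac1t\int_{J_t}|S_{t,q}-c[f]_t(q)Z_L|\,dq+|Z_L|\sup_{q\in J_t}|c[f]_t(q)-\gamma(q/t)|+\|\gamma\|_\infty\big(|Z_L-Z_\infty|+2t^{-0.01}Z_\infty\big)+R_t,
\]
where $R_t=\frac1t\int_{[0,t)\setminus J_t}\sum_{u\in\mathcal N_q}f_{t,q}(y_u(q))\,dq$. By Proposition~\ref{prop:lln} and Fubini's theorem, the first term has conditional mean at most $\delta_t(1+Z_L)$ on $\Omega_t$, so it tends to $0$ in probability. The second and third terms tend to $0$ almost surely.

It remains to treat the edges $R_t$. A first moment suffices, but it must be taken with a barrier, and since $q$ may be smaller than $L$ we use the barrier $-A$ from time $0$. Fix $A\ge1$. Outside the event in \eqref{eq:barrier}, which has probability at most $e^{-\sqrt2A}$, the barrier removes no particle. By \eqref{eq:m1},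
\[
e(q):=\mathbf E\Big[\sum_{u\in\mathcal N_q}f_{t,q}(y_u(q))\mathbf 1\{y_u>-A\text{ on }[0,q]\}\Big]=\int_{-A}^\infty e^{\sqrt2z}f_{t,q}(z)\,p_q(A,z+A)\,dz .
\]
We show that $e(q)\le C_A(\log t)^{p+3}$ for all $q\in(0,t)\setminus J_t$. Then $\mathbf P(R_t>\varepsilon)\le e^{-\sqrt2A}+C_A\varepsilon^{-1}t^{-0.01}(\log t)^{p+3}$, and we let $t\to\infty$, then $A\to\infty$. Write $r=t-q$.

\emph{Early times, $q\le t^{0.99}$.} Here $r\ge t/2$. By (A1), $z_+\le z+A$ and the third fact in \eqref{eq:killed}, $e(q)\le C(\log t)^p\int_{-A}^\infty(1+z+A)p_q(A,z+A)\,dz\le C(\log t)^p(1+A)$.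

\emph{Late times with $2\le r\le t^{0.99}$.} Here $q\ge t/2$, so the first fact in \eqref{eq:killed} gives $p_q(A,z+A)\le C_A(z+A)t^{-3/2}$. Let $R=\kappa\log t+8\sqrt r\log t$, so that $1\le R\le C\sqrt r\log t$. By (A1) the part $z\le R$ is at most
\[
C_At^{-3/2}(\log t)^p(t/r)^{3/2}\int_{-A}^R(1+z_+)(z+A)\,dz\le C_A(\log t)^pr^{-3/2}(1+R)^3\le C_A(\log t)^{p+3}.
\]
By (A2) the part $z>R$ is at most $C_A\int_R^\infty ze^{-z^2/8r}dz=4C_Are^{-R^2/8r}\le C_Ate^{-8(\log t)^2}\le C_A$.

\emph{Late times with $r<2$.} The same bound on $p_q$ and the two parts of (A2) give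
\[
e(q)\le C_A\Big(\int_{-A}^{\kappa\log t}(z+A)\,dz+\int_{\kappa\log t}^\infty e^{-z^2/16}(z+A)\,dz\Big)\le C_A(\log t)^2.\qedhere
\]
\end{proof}

\begin{remark}
Condition (A1) alone does not control the late edge. For $f_{t,q}(y)=(t/r)^{3/2}(1+y_+)e^{-\sqrt2y}\mathbf 1\{r\ge2\}$ and $q\ge t/2$, the third fact in \eqref{eq:killed} gives $e(q)\ge(t/r)^{3/2}\big(A-A\,\mathbb P_0(\min_{[0,q]}Y>-A)\big)\ge\frac A2(t/r)^{3/2}$ for large $t$, and $\frac1t\int_2^{t^{0.99}}(t/r)^{3/2}dr$ is of order $\sqrt t$. Condition (A2) cuts the relevant lags from the scale $\sqrt t$ to the scale $\sqrt r\log t$, which gains the missing factor.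
\end{remark}

\subsection{Identification}

\begin{lemma}\label{lem:id}
Let $c_t\ge0$ and $\gamma_t\ge0$ be deterministic, with $\gamma_t$ bounded. If $\mathbf E[e^{-c_tZ_L^+}]-\mathbf E[e^{-\gamma_tZ_\infty}]\to0$, then $c_t-\gamma_t\to0$.
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon>0$ and a sequence of times along which $|c_t-\gamma_t|\ge\varepsilon$, $\gamma_t\to\gamma<\infty$ and $c_t\to c\in[0,\infty]$, so that $c\ne\gamma$. Since $Z_L^+\to Z_\infty\in(0,\infty)$ almost surely, dominated convergence gives $\Psi(c)=\Psi(\gamma)$, where $\Psi(c)=\mathbf E[e^{-cZ_\infty}]$ and $\Psi(\infty)=0$. But $\Psi$ is strictly decreasing on $[0,\infty]$, because $0<Z_\infty<\infty$ almost surely.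
\end{proof}

Lemmas~\ref{lem:prod} and~\ref{lem:id} handle one time $s_t$ for each $t$, while Lemma~\ref{lem:int} asks for uniformity on $J_t$. The passage is free:
\begin{equation}\label{eq:unif}
\text{if }\phi_t(s_t)\to0\text{ for every choice of }s_t\in J_t,\text{ then }\sup_{s\in J_t}|\phi_t(s)|\to0 .
\end{equation}
Indeed, choose $s_t$ with $|\phi_t(s_t)|\ge\min(1,\frac12\sup_{J_t}|\phi_t|)$.

\section{A priori bounds for cascades}\label{sec:apriori}

We now show that the functions to which Section~\ref{sec:lln} will be applied are admissible. This amounts to upper tail bounds for the rightmost particle of type $i$. In Lemmas~\ref{lem:multi} and~\ref{lem:tail} the cascade starts at time $0$ with one type-$1$ particle with lag $y\in\mathbb R$, and type $j$ produces type $j+1$ at a deterministic measurable rate $a_j(q)\in[0,\bar\alpha]$.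

\begin{lemma}[multitype many-to-one]\label{lem:multi}
For $i\ge1$, $r>0$ and measurable $G\ge0$ on paths on $[0,r]$,
\begin{equation}\label{eq:multi}
\mathbf E_y\Big[\sum_{u\in\mathcal N^{(i)}_r}G(y_u(\cdot))\Big]=V_i(r)\,e^{-\sqrt2y}\,\mathbb E_y\big[e^{\sqrt2Y_r}G(Y)\big],
\end{equation}
where $V_1\equiv1$ and $V_i(r)=\int_{0<q_1<\dots<q_{i-1}<r}\prod_{j<i}a_j(q_j)\,dq\le(\bar\alpha r)^{i-1}/(i-1)!$.
\end{lemma}

\begin{proof}
Let $B$ be a Brownian motion with drift $\sqrt2$ started from $y$. By Girsanov's theorem, as for \eqref{eq:m1}, the claim is that the left side equals $V_i(r)e^r\mathbf E[G(B)]$. For $i=1$ this is the one-type formula. Let $i\ge2$ and sort the particles of $\mathcal N^{(i)}_r$ by the time $q$ of their last switch. At time $q$ each particle $w\in\mathcal N^{(i-1)}_q$ produces a type-$i$ particle at rate $a_{i-1}(q)$. By the one-type formula, the type-$i$ descendants of the newborn contribute in mean $e^{r-q}H_q(y_w(\cdot))$, where $H_q(\omega)$ is the mean of $G$ on the path $\omega$ on $[0,q]$ continued by an independent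 Brownian motion with drift $\sqrt2$. By the induction hypothesis applied to $H_q$, and since $\mathbf E[H_q(B)]=\mathbf E[G(B)]$ by the Markov property of $B$, the left side is $\int_0^ra_{i-1}(q)V_{i-1}(q)e^qe^{r-q}\,dq\;\mathbf E[G(B)]=V_i(r)e^r\mathbf E[G(B)]$.
\end{proof}

For constant rates this is \eqref{eq:firstmoment}. The plain first moment gives the Gaussian decay needed for (A2). For (A1) it is too large by a factor $r^{3/2}$, which is recovered with a barrier at the price of two logarithms.

\begin{lemma}\label{lem:tail}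
Let $Q_i(r,y)$ be the probability that some particle of type $i$ has lag $\le0$ at time $r$. There is $C=C(i,\bar\alpha)$ such that for all $y\in\mathbb R$
\begin{enumerate}
\item[(i)] $Q_i(r,y)\le Cr^{i-1}e^{-\sqrt2y-y_+^2/2r}$ for all $r>0$;
\item[(ii)] $Q_i(r,y)\le Cr^{i-5/2}(\log r)^2(1+y_+)e^{-\sqrt2y}$ for all $r\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply \eqref{eq:multi} with $G=\mathbf 1\{Y_r\le0\}$ and use $\mathbb E_y[e^{\sqrt2Y_r}\mathbf 1\{Y_r\le0\}]\le\mathbb P_y(Y_r\le0)\le e^{-y_+^2/2r}$.

(ii) Let $b=\frac3{2\sqrt2}\log r$, so that $e^{\sqrt2b}=r^{3/2}$. This depth is chosen so that crossing the barrier $-b$ costs exactly the factor $r^{-3/2}$. If $y\le-b$, then $e^{-\sqrt2y}\ge r^{3/2}$, and the right side of (ii) is at least $Cr^{i-1}(\log2)^2\ge1$ for $C$ large. Let $y>-b$.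

The ancestors of a type-$i$ particle have types $1,\dots,i$, so the barrier must hold for all of these. For $j\le i$ let $W^{(j)}_q=\sum_{u\in\mathcal N^{(j)}_q}e^{-\sqrt2y_u(q)}$. By \eqref{eq:multi}, $\mathbf E_y[W^{(j)}_q]=V_j(q)e^{-\sqrt2y}$, which is finite and, at $q=r\ge1$, at most $Cr^{i-1}e^{-\sqrt2y}$. The process $W^{(j)}$ is a c\`adl\`ag submartingale in the filtration of the whole cascade. Indeed, given the past at time $q$, the type-$j$ descendants of the type-$j$ particles present at time $q$ form independent one-type BBMs and contribute exactly $W^{(j)}_q$ in conditional mean at later times, while particles created from type $j-1$ after time $q$ add nonnegative terms. A type-$j$ particle with lag $\le-b$ at time $q$ forces $W^{(j)}_q\ge r^{3/2}$. By Doob's inequality and a sum over $j\le i$, the probability that some particle of type $\le i$ reaches lag $\le-b$ during $[0,r]$ is at most $Cr^{i-5/2}e^{-\sqrt2y}$.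

On the complementary event, every type-$i$ particle at time $r$ has an ancestral lag that stays above $-b$. By \eqref{eq:multi} and the first fact in \eqref{eq:killed}, the expected number of such particles with final lag $\le0$ is at most
\[
Cr^{i-1}e^{-\sqrt2y}\int_{-b}^0e^{\sqrt2z}p_r(y+b,z+b)\,dz\le Cr^{i-5/2}e^{-\sqrt2y}(y+b)\,b\int_{-\infty}^0e^{\sqrt2z}dz .
\]
Since $r\ge2$, both $(y+b)b\le(y_++b)b$ and $1$ are at most $C(\log r)^2(1+y_+)$. Adding the two bounds gives (ii).
\end{proof}

Fix now a tree $\mathbb T$, rates $(a_v)$ and test functions $\varphi_v\in\mathcal C$, as in Theorem~\ref{thm:tree}. Let $\bar\alpha>0$ bound all $a_v$, and let $A\ge0$ be such that all $\varphi_v$ vanish on $(-\infty,-A]$. For $0\le s<t$ and $y\in\mathbb R$, let $\mathbf E^{s,y}$ refer to the $\mathbb T$-system with horizon $t$ run on $[s,t]$, started at time $s$ from one particle of type $\varnothing$ with lag $y$, that is, at position $\sqrt2s-y$. Its \emph{hitting function} is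
\[
F^{\mathbb T}_{t,s}(y)=1-\mathbf E^{s,y}\Big[e^{-\sum_v\langle\varphi_v,\hat{\mathcal E}^{(v)}_t\rangle}\Big]\in[0,1].
\]

\begin{lemma}\label{lem:adm}
The family $(F^{\mathbb T}_{t,s})$ is admissible.
\end{lemma}

\begin{proof}
\emph{Measurability.} Fix $t$. Take one system started from $0$ at time $0$ in which every switch occurs at the constant rate $\bar\alpha$ and carries an independent uniform mark $U\in[0,1]$. Given $s$, keep a switch to type $w$ at time $q$ if $\bar\alpha U\le a_w((s+q)/t)$, and otherwise delete the newborn with its progeny. Observed at time $t-s$ and translated by $\sqrt2s-y$, the thinned system has the law of the system under $\mathbf E^{s,y}$ at time $t$. There are countably many particles in all; for each, the indicator that it is kept and alive at time $t-s$, and its position at that time, are jointly measurable in $s$ and the randomness. So the exponential is jointly measurable in $(s,y)$ and the randomness, and Fubini's theorem applies.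

\emph{Bounds.} Since $1-\prod_vx_v\le\sum_v(1-x_v)$ for $x_v\in[0,1]$, $F^{\mathbb T}_{t,s}(y)$ is at most the sum over $v$ of the probability that $\langle\varphi_v,\hat{\mathcal E}^{(v)}_t\rangle>0$. Fix $v$ and let $k=|v|+1$. The types on the ancestral line of $v$ form a cascade with rates bounded by $\bar\alpha$, in which $v$ is the $k$-th type. Write
\[
m^{(k)}_t=\sqrt2t+\ell_k\log t,\qquad \ell_k=\frac{2k-5}{2\sqrt2},\qquad t^{-\sqrt2\ell_k}=t^{5/2-k}.
\]
A particle of type $v$ is seen by $\varphi_v$ only if $X_u(t)-m^{(k)}_t>-A$, that is, if its lag at time $t$ is less than $A-\ell_k\log t$. The probability in question is thus at most $Q_k(r,y')$ with $r=t-s$ and $y'=y-A+\ell_k\log t$, and $e^{-\sqrt2y'}=e^{\sqrt2A}t^{5/2-k}e^{-\sqrt2y}$.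

For $r\ge2$, Lemma~\ref{lem:tail}(ii) and $1+y'_+\le C\log t\,(1+y_+)$ give the bound $C_A(\log t)^3(t/r)^{5/2-k}(1+y_+)e^{-\sqrt2y}$, and $(t/r)^{5/2-k}\le(t/r)^{3/2}$ because $k\ge1$ and $r\le t$. This is (A1). Lemma~\ref{lem:tail}(i) gives the bound $C_Ar^{k-1}t^{5/2-k}e^{-\sqrt2y-(y'_+)^2/2r}$, and $r^{k-1}t^{5/2-k}\le t^{3/2}$. Since $\ell_k\ge-\frac3{2\sqrt2}$ and $\log t\ge1$, the condition $y\ge\kappa\log t$ with $\kappa=2A+\frac3{\sqrt2}$ gives $y'\ge y/2$, hence $(y'_+)^2/2r\ge y^2/8r$. This is (A2). A finite sum of admissible bounds is admissible.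
\end{proof}

The centering $m^{(k)}_t$ enters precisely here: the factor $t^{5/2-k}$ compensates the factor $r^{k-5/2}$ of Lemma~\ref{lem:tail}(ii) when $r$ is comparable to $t$.

\section{The recursion over types}\label{sec:recursion}

\subsection{One type}

The base of the induction is Step 4 of Section~\ref{sec:idea}. It also yields a conditional form of Lemma~\ref{lem:base}, which will decouple the root type from the others.

\begin{proposition}\label{prop:one}
Let $\varphi\in\mathcal C$ and let $F$ be the hitting function for $\mathbb T=\{\varnothing\}$ and $\varphi_\varnothing=\varphi$. Then $\sup_{s\in J_t}|c[F]_t(s)-\Gamma(\varphi)|\to0$, and for every choice of $s_t\in J_t$,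
\begin{equation}\label{eq:cond}
\mathbf E\big[e^{-\langle\varphi,\mathcal E_t\rangle}\,\big|\,\mathcal F_{s_t}\big]\ \longrightarrow\ e^{-\Gamma(\varphi)Z_\infty}\qquad\text{in probability.}
\end{equation}
\end{proposition}

\begin{proof}
Let $s_t\in J_t$ and $c_t=c[F]_t(s_t)$. By the Markov property, the left side of \eqref{eq:cond} is $\prod_{u\in\mathcal N_{s_t}}(1-F_{t,s_t}(y_u(s_t)))$. By Lemmas~\ref{lem:adm} and~\ref{lem:prod}, it differs from $e^{-c_tZ_L^+}$ by a bounded term that tends to $0$ in probability. Taking expectations and using Lemma~\ref{lem:base}, we get $\mathbf E[e^{-c_tZ_L^+}]\to\mathbf E[e^{-\Gamma(\varphi)Z_\infty}]$, and Lemma~\ref{lem:id} gives $c_t\to\Gamma(\varphi)$. The first assertion follows by \eqref{eq:unif}, and \eqref{eq:cond} follows because $c_tZ_L^+\to\Gamma(\varphi)Z_\infty$ almost surely.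
\end{proof}

\subsection{Two conditionings}

Let $\mathbb T$, $(a_v)$, $(\varphi_v)$ be general. For a child $w$ of $\varnothing$, let $\mathbb T_w$ be the subtree rooted at $w$, with the rates $a_v$, $v\in\mathbb T_w\setminus\{w\}$, and the test functions $\varphi_v$, $v\in\mathbb T_w$. It has its own hitting function $F^{\mathbb T_w}$, in which depths are counted from $w$. For $0\le s\le t$, delete from the $\mathbb T$-system every particle that descends from a switch out of type $\varnothing$ occurring before time $s$; no particle of type $\varnothing$ is deleted. Let $\Phi_t(s)$ be the value of $e^{-\sum_v\langle\varphi_v,\hat{\mathcal E}^{(v)}_t\rangle}$ for the remaining particles. For $s=0$ nothing is deleted.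

\begin{lemma}\label{lem:two}
For $0\le s<t$, $\ \mathbf E[\Phi_t(s)\,|\,\mathcal F_s]=\prod_{u\in\mathcal N_s}\big(1-F^{\mathbb T}_{t,s}(y_u(s))\big)$. For $0\le s\le t$,
\[
\mathbf E[\Phi_t(s)\,|\,\mathcal F_\infty]=e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle}e^{-\Xi_t(s)},\qquad\Xi_t(s)=\sum_w\frac1t\int_s^ta_w(q/t)\sum_{u\in\mathcal N_q}\tilde F^{\mathbb T_w}_{t,q}(y_u(q))\,dq,
\]
where $w$ ranges over the children of $\varnothing$.
\end{lemma}

\begin{proof}
The remaining particles at time $t$ are exactly the descendants of the particles of $\mathcal N_s$, and each of these starts an independent $\mathbb T$-system at time $s$. This gives the first formula.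

For the second, the switching clocks are independent of the motion and branching of the root type, and a switch does not alter the parent. So, given $\mathcal F_\infty$, the births of type $w$ after time $s$ form independent Poisson point processes on $\{(q,u):s\le q\le t,\ u\in\mathcal N_q\}$ with intensities $a_w(q/t)\,dq$, which are almost surely finite. A birth at $(q,u)$ starts an independent $\mathbb T_w$-system with lag $y_u(q)$. A type $v\in\mathbb T_w$ has depth $|v|-1$ in $\mathbb T_w$, so $F^{\mathbb T_w}$ centers it at $m^{(|v|)}_t$, whereas $\Phi_t(s)$ centers it at $m^{(|v|+1)}_t=m^{(|v|)}_t+h$. The extra $h$ is the same for all $v$, and subtracting it from all final positions amounts to adding it to the initial lag. The factor that this subsystem contributes to $\Phi_t(s)$ thus has mean $1-F^{\mathbb T_w}_{t,q}(y_u(q)+h)=1-t^{-1}\tilde F^{\mathbb T_w}_{t,q}(y_u(q))$. The root type contributes the $\mathcal F_\infty$-measurable factor $e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle}$. Apply \eqref{eq:poisson}.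
\end{proof}

\subsection{The induction}

Put
\[
\gamma^{\mathbb T}(\lambda)=\sum_{v\in\mathbb T}\Gamma(\varphi_v)\beta_v(\lambda),\qquad\lambda\in[0,1],
\]
a bounded measurable function. Let $\beta^{\mathbb T_w}_v$ be the function $\beta_v$ computed in $\mathbb T_w$. Integrating last over the first switch time gives $\beta_v(\lambda)=\int_\lambda^1a_w(\mu)\beta^{\mathbb T_w}_v(\mu)\,d\mu$ for $v\in\mathbb T_w$, hence the recursion
\begin{equation}\label{eq:rec}
\gamma^{\mathbb T}(\lambda)=\Gamma(\varphi_\varnothing)+b(\lambda),\qquad b(\lambda)=\sum_w\int_\lambda^1a_w(\mu)\gamma^{\mathbb T_w}(\mu)\,d\mu .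
\end{equation}

\begin{proposition}\label{prop:ind}
For every $\mathbb T$, $(a_v)$ and $(\varphi_v)$ the following hold.
\begin{enumerate}
\item[(a)] $\sup_{s\in J_t}|c[F^{\mathbb T}]_t(s)-\gamma^{\mathbb T}(s/t)|\to0$.
\item[(b)] For any $s_t\in[0,t]$, $\ \Xi_t(s_t)-b(s_t/t)Z_\infty\to0$ in probability.
\item[(c)] For any $s_t\in[0,t]$ and bounded continuous $g:[0,\infty)\to\mathbb R$,
\[
\mathbf E\big[g(Z_\infty)\Phi_t(s_t)\big]-\mathbf E\big[g(Z_\infty)e^{-\gamma^{\mathbb T}(s_t/t)Z_\infty}\big]\to0 .
\]
\end{enumerate}
\end{proposition}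

For the cascade with constant rate $\alpha$ and a single test function $\varphi$ on the $k$-th type, (a) says that $c[F]_t(s)$ is close to $\Gamma(\varphi)\frac{\alpha^{k-1}}{(k-1)!}(1-\frac st)^{k-1}$. The dependence on $s$ is what the induction carries from one type to the next.

\begin{proof}
We argue by induction on the height of $\mathbb T$. Assume that (a) holds for all trees of smaller height, an empty assumption for height $0$. We prove (b), then (c), then (a) for $\mathbb T$.

(b) If $\mathbb T=\{\varnothing\}$, both terms vanish. Otherwise let $w$ be a child of $\varnothing$. The family $F^{\mathbb T_w}$ is admissible by Lemma~\ref{lem:adm}, hence so is $\tilde F^{\mathbb T_w}$. By (a) for $\mathbb T_w$ and Lemma~\ref{lem:shift}, $\sup_{s\in J_t}|c[\tilde F^{\mathbb T_w}]_t(s)-\gamma^{\mathbb T_w}(s/t)|\to0$. Lemma~\ref{lem:int}, with $a=a_w$ and $\gamma=\gamma^{\mathbb T_w}$, and a sum over the finitely many $w$ give (b).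

(c) Write $b_t=b(s_t/t)$, which is bounded. Since $Z_\infty$ is $\mathcal F_\infty$-measurable, Lemma~\ref{lem:two} gives
\[
\mathbf E[g(Z_\infty)\Phi_t(s_t)]=\mathbf E\big[g(Z_\infty)e^{-\Xi_t(s_t)}e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle}\big].
\]
The difficulty is that $\mathcal E_t$ is correlated with the other factors. By (b), however, these depend asymptotically on the early history only. Precisely, by (b), $Z_L^+\to Z_\infty$ and the continuity of $g$, the bounded variable $g(Z_\infty)e^{-\Xi_t(s_t)}-g(Z_L^+)e^{-b_tZ_L^+}$ tends to $0$ in probability. For large $t$ we have $t/2\in J_t$ and $L\le t/2$, so $Z_L^+$ is $\mathcal F_{t/2}$-measurable, and \eqref{eq:cond} at time $t/2$ gives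
\begin{align*}
\mathbf E[g(Z_\infty)\Phi_t(s_t)]&=\mathbf E\Big[g(Z_L^+)e^{-b_tZ_L^+}\,\mathbf E\big[e^{-\langle\varphi_\varnothing,\mathcal E_t\rangle}\,\big|\,\mathcal F_{t/2}\big]\Big]+o(1)\\
&=\mathbf E\big[g(Z_\infty)e^{-(b_t+\Gamma(\varphi_\varnothing))Z_\infty}\big]+o(1).
\end{align*}
By \eqref{eq:rec}, $b_t+\Gamma(\varphi_\varnothing)=\gamma^{\mathbb T}(s_t/t)$.

(a) Let $s_t\in J_t$. By the first formula of Lemma~\ref{lem:two} and Lemmas~\ref{lem:adm} and~\ref{lem:prod}, $\mathbf E[\Phi_t(s_t)]=\mathbf E[e^{-c[F^{\mathbb T}]_t(s_t)Z_L^+}]+o(1)$. By (c) with $g=1$, $\mathbf E[\Phi_t(s_t)]=\mathbf E[e^{-\gamma^{\mathbb T}(s_t/t)Z_\infty}]+o(1)$. Lemma~\ref{lem:id} gives $c[F^{\mathbb T}]_t(s_t)-\gamma^{\mathbb T}(s_t/t)\to0$, and \eqref{eq:unif} gives (a).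
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The types $1,\dots,k$ of the cascade form a $\mathbb T$-system for every horizon $t$, where $\mathbb T$ is a path of height $k-1\ge1$ and all rates equal $\alpha$. Take the test function $\varphi$ for the last type and $0$ for the others. Then $\Phi_t(0)=e^{-\langle\varphi,\hat{\mathcal E}^{(k)}_t\rangle}$ and $\varphi_\varnothing=0$, so Lemma~\ref{lem:two} gives $\mathbf E[e^{-\langle\varphi,\hat{\mathcal E}^{(k)}_t\rangle}|\mathcal F_\infty]=e^{-\Xi_t(0)}$. By Proposition~\ref{prop:ind}(b) and \eqref{eq:rec}, $\Xi_t(0)\to b(0)Z_\infty$ in probability, with $b(0)=\gamma^{\mathbb T}(0)=\frac{\alpha^{k-1}}{(k-1)!}\Gamma(\varphi)$. This is the first assertion. Taking expectations, we find that for all $\varphi\in C_c^+(\mathbb R)$ the Laplace functional of $\hat{\mathcal E}^{(k)}_t$ converges to that of the locally finite process $\mathcal P_\beta$, $\beta=\alpha^{k-1}/(k-1)!$, given by \eqref{eq:LaplaceP}. The Laplace criterion gives the second assertion.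
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
The displayed convergence is Proposition~\ref{prop:ind}(c) with $s_t=0$. By \eqref{eq:LaplaceP}, the limit equals $\mathbf E[g(Z_\infty)e^{-\sum_v\langle\varphi_v,\mathcal P^{(v)}\rangle}]$, where the $\mathcal P^{(v)}$ are copies of $\mathcal P_{\beta_v(0)}$ that are independent given $Z_\infty$. To deduce joint convergence in law, number the types by a bijection $n:\mathbb T\to\{1,\dots,|\mathbb T|\}$ and consider the random measure $Z_\infty\delta_{(0,0)}+\sum_v\hat{\mathcal E}^{(v)}_t\otimes\delta_{n(v)}$ on $\mathbb R^2$. For $\psi\in C_c^+(\mathbb R^2)$ its Laplace functional has the form above, with $g(z)=e^{-\psi(0,0)z}$ and $\varphi_v=\psi(\cdot,n(v))$. So it converges in law by the Laplace criterion, and the components are recovered from it by vaguely continuous maps, namely integration of the second coordinate against continuous bumps around $0,1,\dots,|\mathbb T|$ (and, for $Z_\infty$, of the first coordinate against a bump around $0$).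
\end{proof}

\section{Maxima and type-change times}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) Apply Theorem~\ref{thm:tree} to a path of height $K-1$ with constant rates $\alpha_1,\dots,\alpha_{K-1}$. For the type $v$ at depth $i-1$, $\beta_v(0)$ is $\alpha_1\cdots\alpha_{i-1}$ times the volume $1/(i-1)!$ of the simplex, that is, $\beta_i$.

(2) Vague convergence does not see the half-lines $(x_i,\infty)$, and this is where the class $\mathcal C$ is needed. Let $\eta>0$, and let $\psi_i$ be continuous with $\mathbf 1_{[x_i+\eta,\infty)}\le\psi_i\le\mathbf 1_{(x_i,\infty)}$; then $\theta\psi_i\in\mathcal C$ for $\theta>0$. With $\mathcal M_i=\hat M^{(i)}_t-m^{(i)}_t$,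
\begin{equation}\label{eq:sandwich}
\mathbf 1\{\mathcal M_i\le x_i\ \forall i\}\le e^{-\theta\sum_i\langle\psi_i,\hat{\mathcal E}^{(i)}_t\rangle}\le\mathbf 1\{\mathcal M_i\le x_i+\eta\ \forall i\}+e^{-\theta}.
\end{equation}
Indeed the exponent vanishes if all $\mathcal M_i\le x_i$, and it is at most $-\theta$ if some $\mathcal M_i>x_i+\eta$. By Theorem~\ref{thm:tree}, the mean of the middle term tends to $\mathbf E[\exp(-Z_\infty\sum_i\beta_i\Gamma(\theta\psi_i))]$. As $\theta\to\infty$, monotone convergence in \eqref{eq:Gamma} gives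
\[
\Gamma(\theta\psi_i)\ \uparrow\ C^*\sqrt2\int_{\mathbb R}e^{-\sqrt2y}\,\mathbf P\big(\exists d\in\mathcal D:\psi_i(y+d)>0\big)\,dy .
\]
Since the rightmost atom of $\mathcal D$ is at $0$, the probability is $1$ for $y\ge x_i+\eta$ and $0$ for $y\le x_i$. So the limit lies in $[C^*e^{-\sqrt2(x_i+\eta)},C^*e^{-\sqrt2x_i}]$. Let $H(x_1,\dots,x_K)$ be the right side of (2), a continuous function. The left inequality in \eqref{eq:sandwich}, with $t\to\infty$ and then $\theta\to\infty$, gives $\limsup_t\mathbf P(\mathcal M_i\le x_i\ \forall i)\le H(x_1+\eta,\dots,x_K+\eta)$. The right inequality, applied with $x_i-\eta$ in place of $x_i$, gives $\liminf_t\mathbf P(\mathcal M_i\le x_i\ \forall i)\ge H(x_1-\eta,\dots,x_K-\eta)$. Let $\eta\to0$.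

(3) The idea is to record the switch times, up to a small error, in the type. Partition $[0,1]$ into disjoint intervals $I_1,\dots,I_n$ of length $1/n$. Give a particle of type $i\le k$ the refined type $(b_1,\dots,b_{i-1})$, where $I_{b_j}$ contains its $j$-th rescaled switch time. On $[0,t]$ the refined system is a $\mathbb T$-system: $\mathbb T$ is the tree of words of length at most $k-1$ in the letters $1,\dots,n$, and $a_{(b_1,\dots,b_i)}=\alpha_i\mathbf 1_{I_{b_i}}$; these rates add up to $\alpha_i$ over the last letter $b_i$. A word of length $k-1$ corresponds to a box $B=I_{b_1}\times\dots\times I_{b_{k-1}}$, and $\beta_B(0)=\alpha_1\cdots\alpha_{k-1}|B\cap\Delta|$, where $|\cdot|$ is Lebesgue measure.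

Let $\mu_t$ be the marked process in (3) and $\mu$ the claimed limit. For a step function $\varphi(x,\lambda)=\sum_B\varphi_B(x)\mathbf 1_B(\lambda)$ with $\varphi_B\in C_c^+(\mathbb R)$, Theorem~\ref{thm:tree}, with zero test functions on shorter words, gives
\[
\mathbf E\big[e^{-\langle\varphi,\mu_t\rangle}\big]\ \longrightarrow\ \mathbf E\exp\Big(-Z_\infty\,\alpha_1\cdots\alpha_{k-1}\sum_B|B\cap\Delta|\,\Gamma(\varphi_B)\Big).
\]
The right side is $\mathbf E[e^{-\langle\varphi,\mu\rangle}]$. Indeed all atoms of the $j$-th cluster share the mark $\sigma_j$, which falls in $B$ with probability $(k-1)!\,|B\cap\Delta|$, so \eqref{eq:poisson} gives the exponent $-Z_\infty\beta_k(k-1)!\sum_B|B\cap\Delta|\Gamma(\varphi_B)$, and $\beta_k(k-1)!=\alpha_1\cdots\alpha_{k-1}$.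

Finally let $\varphi$ be continuous and nonnegative on $\mathbb R\times[0,1]^{k-1}$ with support in $[-A,A]\times[0,1]^{k-1}$. Choose $\lambda_B\in B$ and let $\varphi^{(n)}$ be the step function with $\varphi_B=\varphi(\cdot,\lambda_B)$. By uniform continuity, $|\varphi-\varphi^{(n)}|\le\varepsilon_n\mathbf 1_{[-A,A]}(x)$ with $\varepsilon_n\to0$. Since $|e^{-a}-e^{-b}|\le1\wedge|a-b|$ for $a,b\ge0$,
\[
\big|\mathbf E[e^{-\langle\varphi,\mu_t\rangle}]-\mathbf E[e^{-\langle\varphi^{(n)},\mu_t\rangle}]\big|\le\mathbf E\big[1\wedge\varepsilon_n\hat{\mathcal E}^{(k)}_t([-A,A])\big]\le\mathbf E\big[1\wedge\varepsilon_n\langle\chi,\hat{\mathcal E}^{(k)}_t\rangle\big]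
\]
for any $\chi\in C_c^+(\mathbb R)$ with $\chi\ge\mathbf 1_{[-A,A]}$. By (1) the last term converges as $t\to\infty$ to $\mathbf E[1\wedge\varepsilon_n\langle\chi,\mathcal P_{\beta_k}\rangle]$, which tends to $0$ as $n\to\infty$ because $\mathcal P_{\beta_k}$ is locally finite. The same quantity bounds the corresponding error for $\mu$. Letting $t\to\infty$ and then $n\to\infty$, we get $\mathbf E[e^{-\langle\varphi,\mu_t\rangle}]\to\mathbf E[e^{-\langle\varphi,\mu\rangle}]$. The set $\mathbb R\times[0,1]^{k-1}$ is closed in $\mathbb R^k$ and carries all these measures, so the Laplace criterion concludes the proof.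
\end{proof}

\begin{thebibliography}{9}

\bibitem{Belloum}
Mohamed Ali Belloum, \emph{The extremal process of a cascading family of branching Brownian motion}, arXiv:2202.01584 (2022).

\bibitem{Kallenberg}
Kallenberg, \emph{Random Measures, Theory and Applications}.

\end{thebibliography}
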